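\title{The Levinson--Ullery conjecture via a linear Kneser theorem}

\begin{abstract}
A finite set $X\subseteq\mathbb P^n$ has the Cayley--Bacharach property of degree $r$ if every hypersurface of degree $r$ through all but one point of $X$ contains the last point. We prove the Levinson--Ullery conjecture: such a set with at most $(d+1)r+1$ points lies on a union of positive-dimensional linear spaces whose dimensions add up to $d$. We view the forms of degree $r$ as a subspace of the algebra of functions on $X$, split $X$ along the stabilizer of this subspace, and bound the Hilbert function of each piece by a linear version of Kneser's addition theorem, which we prove in full. We also determine the exact threshold for all $d$ and $r$ when $n\ge d+1$, and we describe the extremal sets: their pieces are arithmetically Gorenstein with $h$-vector $(1,D,\dots,D,1)$.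
\end{abstract}

\section{Cayley--Bacharach sets and plane configurations}\label{sec:intro}

Throughout, $K$ is a field of characteristic zero; the only property of $K$ that we use is that it is infinite. Points of $\mathbb P^n$ are $K$-rational, $n\ge 2$, and $S=K[x_0,\dots,x_n]$ with its grading $S=\bigoplus_s S_s$. We write $\langle X\rangle$ for the linear span of $X\subseteq\mathbb P^n$.

Let $r\ge1$. A finite set $X\subseteq\mathbb P^n$ has the \emph{Cayley--Bacharach property of degree $r$}, for short $\mathrm{CBP}(r)$, if every hypersurface of degree $r$ that contains all but one point of $X$ also contains the last point. Vanishing at a point is one linear condition on $S_r$, and $\mathrm{CBP}(r)$ says that each of the conditions imposed by $X$ follows from the others. A single point does not have the property. A union of sets with $\mathrm{CBP}(r)$ has it, because the redundancy of a point can be tested inside one of the sets that contain it. A small set can have $\mathrm{CBP}(r)$ only if its points are in special position, and the question is how special. The basic examples suggest an answer.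

\begin{example}\label{ex:rnc}
Let $D\ge1$ and let $\Lambda\cong\mathbb P^D$ be a linear subspace of $\mathbb P^n$. A \emph{rational normal curve} $C\subseteq\Lambda$ is the image of $[u:v]\mapsto[u^D:u^{D-1}v:\dots:v^D]$ in some coordinates on $\Lambda$; for $D=1$ it is the line $\Lambda$ itself. A form of degree $s$ pulls back to a binary form of degree $sD$, and a nonzero binary form of degree $m$ has at most $m$ zeros. This has two consequences.
\begin{enumerate}
\item[(a)] Any $D+1$ or fewer points of $C$ are linearly independent. Indeed, a hyperplane of $\Lambda$ pulls back to a nonzero form of degree $D$, so $D+1$ points of $C$ span $\Lambda$, and a smaller set can be enlarged to $D+1$ points.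
\item[(b)] Any finite set of at least $rD+2$ points of $C$ has $\mathrm{CBP}(r)$, since a form of degree $r$ that vanishes at $rD+1$ points of $C$ vanishes on $C$.
\end{enumerate}
On a line, $r+2$ points are also necessary: through $r$ of $r+1$ collinear points there is a union of $r$ hyperplanes that misses the last.
\end{example}

So $rD+2$ points suffice to span a space of dimension $D$, and one might guess that a set with $\mathrm{CBP}(r)$ and fewer than $(d+1)r+2$ points lies in a linear space of dimension $d$. Unions refute this guess. Take $r+2$ points on each of two skew lines in $\mathbb P^3$. This set has $\mathrm{CBP}(r)$ and spans $\mathbb P^3$, although it has $2r+4\le 3r+1$ points when $r\ge3$. It is covered by two lines, and the dimension that it ``uses'' is $1+1=2$. Dimension should therefore be counted piece by piece.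

A \emph{plane configuration}, or \emph{configuration}, is a union $\mathcal P=\mathcal P_1\cup\dots\cup\mathcal P_m$ of distinct positive-dimensional linear subspaces of $\mathbb P^n$, and its \emph{dimension} is $\dim\mathcal P=\sum_j\dim\mathcal P_j$. The components may meet. Points are excluded as components, since otherwise every finite set would lie on a configuration of dimension $0$. As $n\ge2$ and $K$ is infinite, $\mathbb P^n$ contains infinitely many lines, so a set on a configuration of dimension at most $d$ also lies on one of dimension exactly $d$: adjoin new lines. We call this step \emph{padding}.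

The Levinson--Ullery conjecture, which we take from \cite{LL}, is the corrected guess. Our main result is that it holds.

\begin{theorem}\label{thm:main}
Let $n\ge2$, $d\ge1$ and $r\ge1$. If a finite set $X\subseteq\mathbb P^n$ has $\mathrm{CBP}(r)$ and $|X|\le(d+1)r+1$, then $X$ lies on a plane configuration of dimension $d$.
\end{theorem}

For $d=1$ this is the known fact that a set with $\mathrm{CBP}(r)$ and at most $2r+1$ points lies on a line. The conjecture is known for $r\le2$, for $d\le3$, and for $(d,r)=(4,3)$. Our proof does not use these cases.

Theorem~\ref{thm:main} follows from a structure theorem without any hypothesis on $|X|$. Let $I_X\subseteq S$ be the ideal generated by the forms that vanish on $X$. The \emph{Hilbert function} $h_X(s)=\dim_K(S/I_X)_s$ is the number of independent conditions that $X$ imposes on forms of degree $s$.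

\begin{theorem}\label{thm:structure}
Let $X\subseteq\mathbb P^n$ be a nonempty finite set with $\mathrm{CBP}(r)$, $r\ge1$. There is a partition $X=X_1\sqcup\dots\sqcup X_k$, $k\ge1$, such that, with $D_i=\dim\langle X_i\rangle$, for every $i$ the set $X_i$ has $\mathrm{CBP}(r)$, $D_i\ge1$, $h_{X_i}(s)\ge sD_i+1$ for $0\le s\le r$, and
\[|X_i|\ge rD_i+2 .\]
Hence $|X|\ge r\sum_iD_i+2k$.
\end{theorem}

Thus every set with $\mathrm{CBP}(r)$ is a disjoint union of pieces, each at least as large as the sets of Example~\ref{ex:rnc} with the same span. The bounds are sharp.

\begin{theorem}\label{thm:sharp}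
\begin{enumerate}
\item[(a)] Let $r\ge2$, $k\ge1$, $D_1,\dots,D_k\ge1$ and $n\ge\sum_i(D_i+1)-1$. There is a set $X\subseteq\mathbb P^n$ with $\mathrm{CBP}(r)$ and $|X|=r\sum_iD_i+2k$ that lies on no configuration of dimension less than $\sum_iD_i$.
\item[(b)] Let $d,r\ge1$ and $n\ge d+1$. The largest $N$ such that every $X\subseteq\mathbb P^n$ with $\mathrm{CBP}(r)$ and $|X|\le N$ lies on a configuration of dimension $d$ is
\[N=\max\{(d+1)r+1,\;2d\}.\]
In particular, the bound $(d+1)r+1$ is optimal for all $r\ge2$.
\end{enumerate}
\end{theorem}

The \emph{$h$-vector} of a nonempty finite set $X$ is the sequence of the nonzero differences $h_X(s)-h_X(s-1)$, $s\ge 0$, where $h_X(-1)=0$. The set $X$ is \emph{arithmetically Gorenstein} if the ring $S/I_X$ is Gorenstein; Section~\ref{sec:equality} recalls the concrete criterion that we use.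

\begin{theorem}\label{thm:equality}
Let $r\ge1$.
\begin{enumerate}
\item[(a)] For $X$ and a partition as in Theorem~\ref{thm:structure}, we have $|X|=r\sum_iD_i+2k$ if and only if every $X_i\subseteq\langle X_i\rangle=\mathbb P^{D_i}$ is arithmetically Gorenstein with $h$-vector $(1,D_i,\dots,D_i,1)$, where $D_i$ is repeated $r$ times.
\item[(b)] Every arithmetically Gorenstein finite set in $\mathbb P^D$, $D\ge1$, with $h$-vector $(1,D,\dots,D,1)$, where $D$ is repeated $r$ times, has $\mathrm{CBP}(r)$ and exactly $rD+2$ points.
\item[(c)] If $X\subseteq\mathbb P^n$ has $\mathrm{CBP}(r)$, $|X|=(d+1)r+2$ with $d\ge1$, and $X$ lies on no configuration of dimension $d$, then $X$ spans a $\mathbb P^{d+1}$ and is arithmetically Gorenstein there with $h$-vector $(1,d+1,\dots,d+1,1)$.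
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:structure} is additive combinatorics in linear form. Section~\ref{sec:functions} turns the forms of degree $s$ into the $s$-th power of one subspace of the algebra of functions on $X$. Powers of a subspace can grow slowly only because of a nontrivial stabilizer (Section~\ref{sec:kneser}), and a nontrivial stabilizer cuts $X$ into pieces that can be treated separately (Section~\ref{sec:split}). Section~\ref{sec:proof} combines these facts, and Sections~\ref{sec:sharp} and~\ref{sec:equality} prove Theorems~\ref{thm:sharp} and~\ref{thm:equality}.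

\section{Forms as functions on $X$}\label{sec:functions}

Let $X$ be a nonempty finite set of points of a projective space. (The assumption $n\ge2$ is needed only for padding.) Let $K^X$ be the algebra of functions $X\to K$ with pointwise operations. Its \emph{units} are the functions without zeros. We write $1_Y$ for the indicator function of $Y\subseteq X$ and $\delta_p=1_{\{p\}}$, and we identify $K$ with the constant functions. For subspaces $A,B\subseteq K^X$, let $AB$ be the linear span of all products $ab$ with $a\in A$, $b\in B$.

Inside the main argument, the infinitude of $K$ enters through one lemma.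

\begin{lemma}\label{lem:cover}
\begin{enumerate}
\item[(a)] A finite-dimensional $K$-vector space is not a finite union of proper subspaces.
\item[(b)] Let $B\subseteq K^X$ be a subspace that contains a unit. Then the non-units of $B$ form a finite union of proper subspaces, and the units of $B$ span $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each proper subspace lies in the kernel of a nonzero linear functional. The product of finitely many such functionals is a nonzero polynomial, and over an infinite field it has a nonzero value.

(b) The non-units form the union of the subspaces $\{b\in B:b(x)=0\}$, $x\in X$, which are proper because $B$ contains a unit. If the units spanned a proper subspace, $B$ would be a finite union of proper subspaces.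
\end{proof}

A form has no value at a point of projective space, but a quotient of two forms of the same degree does. By Lemma~\ref{lem:cover}(a), applied to $S_1$, there is a linear form $\ell$ that vanishes at no point of $X$. Fix one and put
\[V_s=V_s(X)=\{(f/\ell^s)|_X: f\in S_s\}\subseteq K^X\qquad(s\ge0).\]
For subsets of $X$ we use the same $\ell$.

\begin{lemma}\label{lem:dict}
\begin{enumerate}
\item[(a)] $V_0=K$, $1\in V_1$, $V_sV_t=V_{s+t}$ and $V_s\subseteq V_{s+1}$.
\item[(b)] $\dim V_s=h_X(s)$, and $h_X(1)=\dim\langle X\rangle+1$.
\item[(c)] For nonempty $Y\subseteq X$, the space $V_s(Y)$ is the restriction of $V_s(X)$ to $Y$.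
\item[(d)] $X$ has $\mathrm{CBP}(r)$ if and only if $\delta_p\notin V_r$ for all $p\in X$. In this case $|X|\ge h_X(r)+1$ and $|X|\ge2$.
\item[(e)] $V_s=K^X$ for $s\ge|X|-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $1=\ell/\ell$, the space $S_{s+t}$ is spanned by products of forms of degrees $s$ and $t$, and $V_s=1\cdot V_s\subseteq V_1V_s$. (b) The map $f\mapsto(f/\ell^s)|_X$ has kernel $(I_X)_s$. For $s=1$ the kernel consists of the linear forms that vanish on $\langle X\rangle$, so it has dimension $n-\dim\langle X\rangle$ inside $S_1$, which has dimension $n+1$. Part (c) is the definition. (d) A form $f\in S_r$ vanishes on $X\setminus\{p\}$ and not at $p$ exactly when $(f/\ell^r)|_X$ is a nonzero multiple of $\delta_p$. If no $\delta_p$ lies in $V_r$, then $V_r\ne K^X$, and $|X|\neq1$ since otherwise $\delta_p=1\in V_r$. (e) For $p\in X$, choose for each $q\in X\setminus\{p\}$ a linear form that vanishes at $q$ and not at $p$. The product shows that $\delta_p\in V_{|X|-1}$.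
\end{proof}

By (a), $V_s$ is the $s$-th power of $V_1$, a subspace that contains $1$ and has dimension $D+1$, where $D=\dim\langle X\rangle$. By (d), a lower bound for $|X|$ follows from a lower bound for $\dim V_r$. If each multiplication by $V_1$ raises the dimension by at least $D$ up to degree $r$, then $h_X(r)\ge rD+1$ and $|X|\ge rD+2$. The two skew lines show that this can fail, and we must understand why.

\section{Stabilizers split the set}\label{sec:split}

For a subspace $W\subseteq K^X$ let
\[\operatorname{Stab}(W)=\{g\in K^X: gW\subseteq W\}.\]
This is a \emph{subalgebra}, by which we always mean one that contains $1$. For all subspaces $A,B$ we have $\operatorname{Stab}(B)\subseteq\operatorname{Stab}(AB)$, since $g\cdot ab=a\cdot gb$. In particular, the stabilizers of $V_0,V_1,V_2,\dots$ form an increasing chain from $K$ to $K^X$.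

\begin{example}\label{ex:skew}
Let $X_1$ and $X_2$ consist of $r+2$ points each on the lines $x_2=x_3=0$ and $x_0=x_1=0$ of $\mathbb P^3$, and let $X=X_1\sqcup X_2$. Write a linear form as $f=f_1+f_2$ with $f_1$ in $x_0,x_1$ and $f_2$ in $x_2,x_3$. Then $f_1/\ell$ agrees with $f/\ell$ on $X_1$ and vanishes on $X_2$, so $1_{X_1}\in\operatorname{Stab}(V_1)\subseteq\operatorname{Stab}(V_s)$ for $s\ge1$. Hence $V_s\cong V_s(X_1)\oplus V_s(X_2)$. On a line, $V_s(X_i)$ is spanned by $1,t,\dots,t^s$ for an injective function $t$, so it has dimension $s+1$ for $s\le r+1$. Thus $h_X(s)=2(s+1)$ for $1\le s\le r+1$: from degree $1$ on, the growth is $1+1=2$ per step instead of $D=3$. The stabilizer causes the slow growth, and it also records the two lines.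
\end{example}

The last observation is general, because $K^X$ has very few subalgebras.

\begin{lemma}\label{lem:subalg}
Every subalgebra $H\subseteq K^X$ is the span of the indicator functions of the blocks of a partition of $X$. In particular, $K^X$ has finitely many subalgebras.
\end{lemma}

\begin{proof}
Put $x\sim y$ if $g(x)=g(y)$ for all $g\in H$. Elements of $H$ are constant on the classes, so $H$ lies in the span of their indicators. For classes $c\ne c'$ pick $g\in H$ with $g(c)\ne g(c')$. Then $(g-g(c'))/(g(c)-g(c'))\in H$ equals $1$ on $c$ and $0$ on $c'$. The product of these functions over all $c'\ne c$ is $1_c$, so $1_c\in H$.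
\end{proof}

We want pieces on which none of $V_1,\dots,V_r$ has a nonconstant stabilizer. Since the stabilizers increase with the degree, the right one to split along is the largest, $\operatorname{Stab}(V_r)$. One splitting then suffices.

\begin{lemma}\label{lem:split}
Let $r\ge1$ and let $X=X_1\sqcup\dots\sqcup X_k$ be the partition with $\operatorname{Stab}(V_r(X))=\bigoplus_iK\,1_{X_i}$. Then for every $i$:
\begin{enumerate}
\item[(a)] $\operatorname{Stab}(V_s(X_i))=K$ in $K^{X_i}$ for $0\le s\le r$;
\item[(b)] if $X$ has $\mathrm{CBP}(r)$, then so does $X_i$.
\end{enumerate}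
\end{lemma}

\begin{proof}
For $g\in K^{X_i}$ let $\tilde g\in K^X$ be its extension by zero. By Lemma~\ref{lem:dict}(c), every $w\in V_r(X_i)$ is the restriction of some $v\in V_r(X)$, and $\tilde w=1_{X_i}v\in V_r(X)$ because $1_{X_i}$ stabilizes $V_r(X)$. So extension by zero maps $V_r(X_i)$ into $V_r(X)$.

(a) Let $g\in K^{X_i}$ stabilize $V_r(X_i)$. For $v\in V_r(X)$, the product $\tilde gv$ is the extension by zero of $g\cdot v|_{X_i}\in V_r(X_i)$, so it lies in $V_r(X)$. Thus $\tilde g\in\operatorname{Stab}(V_r(X))$, and $g$ is constant on the block $X_i$. For $s\le r$ we have $V_r(X_i)=V_{r-s}(X_i)V_s(X_i)$, so $\operatorname{Stab}(V_s(X_i))\subseteq\operatorname{Stab}(V_r(X_i))=K$.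

(b) If $\delta_p\in V_r(X_i)$ for some $p\in X_i$, extension by zero gives $\delta_p\in V_r(X)$. Now use Lemma~\ref{lem:dict}(d).
\end{proof}

The partition depends on more than the visible components of $X$, as two further unions of lines show.

\begin{example}\label{ex:three}
Let $r\ge2$ and let $X_1,X_2,X_3$ consist of $r+2$ points each on pairwise skew lines $L_1,L_2,L_3\subseteq\mathbb P^3$. Then $1_{X_1}\notin\operatorname{Stab}(V_1)$, since $1_{X_1}\cdot 1\in V_1$ would give a nonzero linear form vanishing on $X_2\cup X_3$, which spans $\mathbb P^3$. But $1_{X_1}\in\operatorname{Stab}(V_2)$. Indeed, the linear forms vanishing on $L_2$ restrict isomorphically to the linear forms on $L_1$, and so do those vanishing on $L_3$; products of one of each vanish on $L_2\cup L_3$ and span the quadratic forms on $L_1$. The splitting appears only in degree $2$.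
\end{example}

\begin{example}\label{ex:conic}
Let $X_1,X_2$ consist of $r+1$ points each on two lines $L_1,L_2\subseteq\mathbb P^2$, away from $L_1\cap L_2$, and let $X=X_1\sqcup X_2$. A form $f$ of degree $r$ that vanishes on $X\setminus\{p\}$, with $p\in X_1$ say, vanishes on $L_2$. So $f=\lambda_2f'$, where $\lambda_2$ is the equation of $L_2$, and $f'$ has degree $r-1$ and vanishes at $r$ points of $L_1$, hence on $L_1$. Thus $X$ has $\mathrm{CBP}(r)$, although $X_1$ and $X_2$ do not, so by Lemma~\ref{lem:split}(b) they are not the blocks of the partition. For $s\le r$ a form of degree $s$ vanishing on $X$ vanishes on both lines, so $h_X(s)=\binom{s+2}2-\binom s2=2s+1$: the full growth for $D=2$.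
\end{example}

\section{A linear Kneser theorem in $K^X$}\label{sec:kneser}

It remains to show that a trivial stabilizer forces full growth. The model is Kneser's addition theorem: for finite nonempty subsets $A,B$ of an abelian group, $|A+B|\ge|A|+|B|-|\operatorname{Stab}(A+B)|$, where the stabilizer is the subgroup of translations that preserve $A+B$. We do not use this theorem; we prove its analog for subspaces of $K^X$.

\begin{proposition}\label{prop:kneser}
Let $A,B\subseteq K^X$ be subspaces, each containing a unit. Then
\[\dim AB\ge\dim A+\dim B-\dim\operatorname{Stab}(AB).\]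
\end{proposition}

\subsection*{The first two cases}
Suppose that $1\in A$ and $\operatorname{Stab}(AB)=K$. Then $B\subseteq AB$, and the claim is that $AB/B$ has dimension at least $\dim A-1$.

Let $\dim A\ge2$. If $AB=B$, then $A\subseteq\operatorname{Stab}(B)=\operatorname{Stab}(AB)=K$, which is false. So $\dim AB\ge\dim B+1$.

Let $\dim A\ge3$, and suppose that $\dim AB=\dim B+1$. We produce a nonconstant element of $\operatorname{Stab}(AB)$. The units span $B$ and $AB\ne B$, so there is a unit $e\in B$ with $Ae\not\subseteq B$, and then $AB=B+Ae$. The linear map $A\to AB/B\cong K$, $a\mapsto ae$, has a kernel of dimension at least $2$, so there is a nonconstant $t\in A$ with $te\in B$. Now $tB\subseteq AB$ because $t\in A$, and $t\cdot Ae=A\cdot te\subseteq AB$ because $te\in B$. Hence $t\,AB\subseteq AB$, a contradiction. So $\dim AB\ge\dim B+2$.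

These two cases already give Theorem~\ref{thm:main} for $d=1$. Let $X\neq\emptyset$ have $\mathrm{CBP}(r)$ and $|X|\le2r+1$, and split it by Lemma~\ref{lem:split}. A block has at least two points, so $D_i=\dim\langle X_i\rangle\ge1$. Taking $A=V_1(X_i)$ and $B=V_{s-1}(X_i)$ for $2\le s\le r$, we get $h_{X_i}(r)\ge r+1$, and $h_{X_i}(r)\ge2r+1$ if $D_i\ge2$. So a block has at least $r+2$ points, and at least $2r+2$ if it is not collinear. There is room for only one block, and it is collinear.

\subsection*{The transform}
The argument traded the pair $(A,B)$ for the pair $(A\cap Be^{-1},\,B+Ae)$, in which the first space is smaller, the second is larger, and the product still lies in $AB$. In general $B+Ae$ is not yet all of $AB$, so we iterate. The sum of the dimensions is preserved, and the process stops at a pair whose first member stabilizes the second.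

\begin{lemma}\label{lem:transform}
Let $A,B\subseteq K^X$ be subspaces such that $1\in A$ and $B$ contains a unit. There are a subalgebra $H$ and a subspace $V$ with
\[HV=V,\qquad B\subseteq V\subseteq AB,\qquad \dim V+\dim H\ge\dim A+\dim B.\]
\end{lemma}

\begin{proof}
We use induction on $\dim A$. For a unit $e\in B$ put $A(e)=A\cap Be^{-1}$ and $B(e)=B+Ae$. This pair has three properties.
\begin{itemize}
\item It satisfies the hypotheses: $1=ee^{-1}\in A(e)$, and $B(e)\supseteq B$ contains a unit.
\item $A(e)B(e)\subseteq AB$, because $A(e)B\subseteq AB$ and $A(e)\cdot Ae\subseteq Be^{-1}\cdot Ae=AB$.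
\item $\dim A(e)+\dim B(e)=\dim A+\dim B$. Indeed, multiplication by $e$ is bijective, so $\dim A(e)=\dim(Ae\cap B)$ and $\dim Ae=\dim A$; now use $\dim(Ae\cap B)+\dim(Ae+B)=\dim Ae+\dim B$.
\end{itemize}

Suppose first that $A(e)\ne A$ for some unit $e\in B$. Then $\dim A(e)<\dim A$, and induction gives $H$ and $V$ with $HV=V$, with $B\subseteq B(e)\subseteq V\subseteq A(e)B(e)\subseteq AB$, and with $\dim V+\dim H\ge\dim A(e)+\dim B(e)=\dim A+\dim B$.

Otherwise $Ae\subseteq B$ for every unit $e\in B$; this is the only possibility when $\dim A=1$, so the induction starts. The units span $B$ by Lemma~\ref{lem:cover}(b), so $AB\subseteq B$. Let $H$ be the subalgebra generated by $A$, and let $V=B$. Then $H\subseteq\operatorname{Stab}(B)$, so $HB=B$; also $B\subseteq AB$ since $1\in A$; and $\dim H\ge\dim A$.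
\end{proof}

\subsection*{From a stable subspace to a stable product}
Lemma~\ref{lem:transform} has the right inequality, but $H$ stabilizes only the subspace $V$, which may be smaller than $AB$. All that we know $V$ to contain is $B=1\cdot B$. The remedy is to let every unit $a\in A$ play the role of $1$, which gives stable subspaces containing the various $aB$. These span $AB$, but their algebras may differ. Since there are finitely many subalgebras, one of them occurs often enough.

\begin{proof}[Proof of Proposition~\ref{prop:kneser}]
Let $a\in A$ be a unit. Apply Lemma~\ref{lem:transform} to $a^{-1}A\ni1$ and $B$, and multiply the resulting subspace by $a$. This gives a subalgebra $H_a$ and a subspace $V_a$ with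
\[H_aV_a=V_a,\qquad aB\subseteq V_a\subseteq AB,\qquad\dim V_a+\dim H_a\ge\dim A+\dim B.\]
For a subalgebra $H$ let $A_H$ be the span of the units $a\in A$ with $H_a=H$. By Lemma~\ref{lem:subalg} there are finitely many $A_H$, and they cover the units of $A$. The non-units are covered by finitely many proper subspaces, by Lemma~\ref{lem:cover}(b). So Lemma~\ref{lem:cover}(a) gives an $H$ with $A_H=A$, that is, a basis $a_1,\dots,a_m$ of $A$ consisting of units with $H_{a_j}=H$. Then
\[AB=\sum_ja_jB\subseteq\sum_jV_{a_j}\subseteq AB .\]
Thus $AB=\sum_jV_{a_j}$ is stable under $H$, so $H\subseteq\operatorname{Stab}(AB)$, and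
\[\dim AB\ge\dim V_{a_1}\ge\dim A+\dim B-\dim H\ge\dim A+\dim B-\dim\operatorname{Stab}(AB).\qedhere\]
\end{proof}

\section{The structure theorem and the conjecture}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Take the partition of Lemma~\ref{lem:split}, and fix $i$. The block $X_i$ has $\mathrm{CBP}(r)$, so $|X_i|\ge2$ by Lemma~\ref{lem:dict}(d), and $D_i\ge1$. For $2\le s\le r$ apply Proposition~\ref{prop:kneser} in $K^{X_i}$ to $A=V_1(X_i)$ and $B=V_{s-1}(X_i)$. Both contain $1$, and $AB=V_s(X_i)$ has stabilizer $K$ by Lemma~\ref{lem:split}(a). Hence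
\[h_{X_i}(s)\ge(D_i+1)+h_{X_i}(s-1)-1=h_{X_i}(s-1)+D_i .\]
Since $h_{X_i}(0)=1$ and $h_{X_i}(1)=D_i+1$, we get $h_{X_i}(s)\ge sD_i+1$ for $0\le s\le r$. By Lemma~\ref{lem:dict}(d), $|X_i|\ge h_{X_i}(r)+1\ge rD_i+2$. Summing over $i$ gives the last claim.
\end{proof}

The splitting and the growth estimate hold for every finite set. The hypothesis $\mathrm{CBP}(r)$ serves to exclude blocks that are single points and to add one point per block. Without it the estimate can be empty: if $V_r=K^X$, then every block is a point and every $D_i$ is $0$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]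
If $X=\emptyset$, take any $d$ lines. Otherwise take the partition of Theorem~\ref{thm:structure}. Since $k\ge1$,
\[r\sum_iD_i\le|X|-2k\le(d+1)r-1<(d+1)r ,\]
so $\sum_iD_i\le d$. The distinct spaces among $\langle X_1\rangle,\dots,\langle X_k\rangle$ are positive-dimensional and cover $X$, so they form a configuration of dimension at most $d$. Padding gives dimension exactly $d$.
\end{proof}

\begin{remark}
Over an arbitrary field $K$ and for $K$-rational points, Theorem~\ref{thm:structure} holds, and Theorem~\ref{thm:main} holds with ``dimension at most $d$''. To see this, fix homogeneous coordinates in $K$ for the points, and let $M_s$ be the matrix of values of the monomials of degree $s$, with one row per point. Then $h_X(s)$ is the rank of $M_s$, and $\mathrm{CBP}(r)$ says that deleting any one row of $M_r$ does not lower the rank. These ranks do not change when $K$ is replaced by the infinite field $\overline K$, and spans of subsets of $X$ are defined over $K$. Only padding is lost, since over a finite field there are finitely many lines.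
\end{remark}

\section{Sharpness}\label{sec:sharp}

For Theorem~\ref{thm:sharp}(a) we place the sets of Example~\ref{ex:rnc} in independent subspaces. Since $n+1\ge\sum_i(D_i+1)$, there are subspaces $\Lambda_i\cong\mathbb P^{D_i}$ of $\mathbb P^n$ whose underlying vector spaces form a direct sum. Let $X_i$ consist of $rD_i+2$ points on a rational normal curve in $\Lambda_i$, and let $X=X_1\sqcup\dots\sqcup X_k$. Then $|X|=r\sum_iD_i+2k$, and $X$ has $\mathrm{CBP}(r)$ as a union of sets with $\mathrm{CBP}(r)$.

The spaces $\Lambda_i$ cover $X$ with total dimension $\sum_iD_i$, and we must show that no cover is cheaper. A component of a cover can contain some of the $\Lambda_i$ entirely and use its remaining dimensions to pick up isolated points of the other $X_i$. The next lemma says that each remaining dimension buys at most two points, the rate achieved by a line through two points.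

\begin{lemma}\label{lem:count}
Let $\Pi\subseteq\mathbb P^n$ be a linear space of dimension $e\ge1$ and $J=\{i:\Lambda_i\subseteq\Pi\}$. Then
\[\sum_{i\notin J}|X_i\cap\Pi|\le2\Big(e-\sum_{i\in J}D_i\Big).\]
\end{lemma}

\begin{proof}
By Example~\ref{ex:rnc}(a), any $D_i+1$ points of $X_i$ span $\Lambda_i$. So for $i\notin J$ the set $X_i\cap\Pi$ has at most $D_i$ points, and they are linearly independent. Since the $\Lambda_i$ are independent, the spaces $\Lambda_i$ for $i\in J$ and the sets $X_i\cap\Pi$ for $i\notin J$ together span a vector space of dimension $\sum_{i\in J}(D_i+1)+\sum_{i\notin J}|X_i\cap\Pi|$ inside the $(e+1)$-dimensional space underlying $\Pi$. Hence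
\[\sum_{i\notin J}|X_i\cap\Pi|\le e+1-|J|-\sum_{i\in J}D_i .\]
If $J=\emptyset$, the right side is $e+1\le2e$. If $J\ne\emptyset$, it is at most $e-\sum_{i\in J}D_i$; this number is nonnegative, being at least the left side, so it is at most its double.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Let linear spaces $\Pi_1,\dots,\Pi_m$ of dimensions $e_j\ge1$ cover $X$. Let $J_j=\{i:\Lambda_i\subseteq\Pi_j\}$ and $T=\bigcup_jJ_j$. An index $i\notin T$ lies in no $J_j$, and $|X_i|\le\sum_j|X_i\cap\Pi_j|$. Therefore, by Lemma~\ref{lem:count},
\[\sum_{i\notin T}(rD_i+2)\le\sum_j\sum_{i\notin J_j}|X_i\cap\Pi_j|\le2\sum_j\Big(e_j-\sum_{i\in J_j}D_i\Big)\le2\Big(\sum_je_j-\sum_{i\in T}D_i\Big),\]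
where the last step holds because each $i\in T$ lies in at least one $J_j$. Since $r\ge2$,
\[\sum_je_j\ge\sum_{i\in T}D_i+\sum_{i\notin T}\Big(\frac r2D_i+1\Big)\ge\sum_iD_i .\qedhere\]
\end{proof}

The hypothesis $r\ge2$ cannot be dropped. For $r=k=1$ and $D\ge4$, any $D+2$ points lie on at most $(D+3)/2<D$ lines. Covering by lines through pairs of points is also the source of the term $2d$ in part (b).

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
The bound $(d+1)r+1$ works by Theorem~\ref{thm:main}. The bound $2d$ works for every set: group at most $2d$ points in pairs, with possibly one left over, cover them by at most $d$ lines, and pad. It remains to find a set with $\mathrm{CBP}(r)$ and $N+1$ points on no configuration of dimension $d$.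

Let $r\ge2$. Then $(d+1)r+1\ge2d+3>2d$, so $N+1=(d+1)r+2$, and part (a) with $k=1$ and $D_1=d+1\le n$ gives the required set.

Let $r=1$ and $d=1$, so $N=3$. Take four points of a plane, no three collinear. A hyperplane through three of them contains the plane, so $\mathrm{CBP}(1)$ holds, and the points are not on a line.

Let $r=1$ and $d\ge2$, so $N=\max\{d+2,2d\}=2d$. Take $2d+1$ points on a rational normal curve in some $\mathbb P^{d+1}\subseteq\mathbb P^n$. Any $d+2$ of them are independent. A hyperplane containing $2d\ge d+2$ of them contains this $\mathbb P^{d+1}$, so $\mathrm{CBP}(1)$ holds. A linear space of dimension $e$ with $1\le e\le d$ contains at most $e+1\le2e$ of the points, since $e+2\le d+2$ of them span a space of dimension $e+1$. So a configuration of dimension $d$ contains at most $2d$ of the $2d+1$ points.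
\end{proof}

\section{Equality and Gorenstein sets}\label{sec:equality}

Let $X$ be a nonempty finite set of points. The ring $S/I_X$ is graded, one-dimensional and Cohen--Macaulay, and $\ell$ is a non-zero-divisor on it because $\ell$ vanishes at no point of $X$. The quotient $G=S/(I_X,\ell)$ is an Artinian graded algebra generated in degree $1$. Its \emph{socle} is the graded subspace of elements annihilated by all elements of positive degree, equivalently by $G_1$. We use the standard criterion: $S/I_X$ is Gorenstein if and only if $G$ is, and this holds if and only if the socle of $G$ has dimension $1$. The ring $S/I_X$ is the same whether $X$ is viewed in $\mathbb P^n$ or in $\langle X\rangle$, because $I_X$ contains the linear forms that vanish on $\langle X\rangle$.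

In terms of functions, $f\mapsto f/\ell^s$ identifies $(S/I_X)_s$ with $V_s$, and multiplication by $\ell$ becomes the inclusion $V_{s-1}\subseteq V_s$. So, with $V_{-1}=0$,
\[G_s\cong V_s/V_{s-1},\]
and the product of the classes of $f\in V_s$ and $g\in V_t$ is the class of $fg$ in $V_{s+t}/V_{s+t-1}$. If $V_{s}=V_{s-1}$, then multiplying by $V_1$ gives $V_{s+1}=V_s$, so the chain of the $V_s$ increases strictly until it reaches $K^X$, which it does by Lemma~\ref{lem:dict}(e). Hence the $h$-vector is the sequence of the nonzero $\dim G_s$, and its entries add up to $|X|$.

The link with the Cayley--Bacharach property is that $\delta_p$ is an eigenvector of every multiplication, so it creates a socle element in the first degree in which it appears.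

\begin{proof}[Proof of Theorem~\ref{thm:equality}(b)]
Adding the entries of the $h$-vector gives $|X|=rD+2$. The top component $G_{r+1}$ has dimension $1$ and lies in the socle. Suppose that $\delta_p\in V_r$ for some $p$, and let $s\le r$ be minimal with $\delta_p\in V_s$. The class of $\delta_p$ in $G_s$ is nonzero. For $g\in V_1$ we have $g\delta_p=g(p)\delta_p\in V_s$, whose class in $G_{s+1}$ is $0$. So $G$ has socle in degree $s\le r$ as well as in degree $r+1$, and it is not Gorenstein. This contradiction and Lemma~\ref{lem:dict}(d) give $\mathrm{CBP}(r)$.
\end{proof}

For the other direction we must rule out socle in all degrees up to $r$. We do so by showing that every nonzero class multiplies nontrivially into $G_{r+1}$. In the equality case $V_r$ is a hyperplane, and its equation supplies the necessary pairing; $\mathrm{CBP}(r)$ makes it nondegenerate.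

\begin{proof}[Proof of Theorem~\ref{thm:equality}(a)]
If every $X_i$ is arithmetically Gorenstein with the stated $h$-vector, then $|X_i|=rD_i+2$ by part (b), and $|X|=r\sum_iD_i+2k$.

Conversely, let $|X|=r\sum_iD_i+2k$. Since $|X_i|\ge rD_i+2$ for all $i$, equality holds for all $i$. Fix $i$ and write $Y=X_i$, $D=D_i$, $V_s=V_s(Y)$ and $h=h_Y$. From
\[rD+1\le h(r)\le|Y|-1=rD+1\]
we see that $V_r$ is a hyperplane in $K^Y$. Let $\varphi(f)=\sum_{p\in Y}c_pf(p)$ be a functional with kernel $V_r$. Then $c_p=\varphi(\delta_p)\ne0$ for all $p$, since $\delta_p\notin V_r$. The symmetric form $(f,g)\mapsto\varphi(fg)$ is diagonal in the basis $(\delta_p)$ with entries $c_p$, so it is nondegenerate, and $\dim W^\perp=|Y|-\dim W$ for every subspace $W$.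

Let $0\le j\le r$. Since $V_jV_{r-j}=V_r$, we have $V_j\subseteq V_{r-j}^\perp$. With the lower bounds of Theorem~\ref{thm:structure}, this gives
\[rD+2=(jD+1)+\bigl((r-j)D+1\bigr)\le h(j)+h(r-j)\le|Y|=rD+2 .\]
So equality holds throughout: $h(j)=jD+1$ and $V_j=V_{r-j}^\perp$. The chain increases strictly until it reaches $K^Y$, so $V_{r+1}=K^Y$. The $h$-vector is therefore $(1,D,\dots,D,1)$ with $D$ repeated $r$ times, and the identity $V_j=V_{r-j}^\perp$ also holds for $j=-1$.

Now let $0\le s\le r$ and $f\in V_s\setminus V_{s-1}$. Since $V_{s-1}=V_{r+1-s}^\perp$, there is $g\in V_{r+1-s}$ with $\varphi(fg)\ne0$, that is, $fg\notin V_r$. So the product of the class of $f$ in $G_s$ and the class of $g$ in $G_{r+1-s}$ is nonzero in $G_{r+1}$, and $r+1-s\ge1$. Hence $G$ has no socle in degrees $0,\dots,r$. Its socle is $G_{r+1}$, of dimension $1$, and $Y$ is arithmetically Gorenstein.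
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equality}(c)]
Take the partition of Theorem~\ref{thm:structure}. If $\sum_iD_i\le d$, then the spans $\langle X_i\rangle$ and padding give a configuration of dimension $d$ containing $X$. So $\sum_iD_i\ge d+1$, and
\[(d+1)r+2k\le r\sum_iD_i+2k\le|X|=(d+1)r+2 .\]
This forces $k=1$, $D_1=d+1$ and $|X|=rD_1+2$, and part (a) applies.
\end{proof}

The extremal sets need not lie on rational normal curves. The set of Example~\ref{ex:conic} has $\mathrm{CBP}(r)$ and $2r+2$ points and is not collinear, so by part (c) with $d=1$ it is arithmetically Gorenstein with $h$-vector $(1,2,\dots,2,1)$. For $r\ge2$ it contains three collinear points, so by Example~\ref{ex:rnc}(a) it lies on no rational normal curve of $\mathbb P^2$.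

\begin{thebibliography}{1}

\bibitem{LL}
Ngoc Long Le and Tran N. K. Linh,
\emph{The Cayley-Bacharach property and the Levinson-Ullery conjecture},
arXiv:2511.22113 (2025).

\end{thebibliography}
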